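\title{The sphere minimizes the $L^p$ norm of the Szeg\H{o} projection}

\begin{abstract}
On a compact pseudoconvex embeddable CR manifold of hypersurface type and dimension $2n+1$, with any smooth positive background measure, the $L^p$ operator norm of the Szeg\H{o} projection is at least the corresponding norm on the Heisenberg group $\mathbb H^n$, which is not compact. We show that this bound is attained: for every $n\ge1$ and every $p\in(1,\infty)\setminus\{2\}$, the sphere $\mathbb S^{2n+1}$ with a rotation invariant measure has the same norm as $\mathbb H^n$. The proof places the two projections in one holomorphic family of operators and applies the maximum principle. The same family yields further minimizers: spheres with certain weights, and their quotients by finite unitary groups acting freely.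
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $n\ge1$, $N=n+1$, $p\in(1,\infty)\setminus\{2\}$ and $q=p/(p-1)$.

\subsection*{CR manifolds and Szeg\H{o} projections}
A \emph{CR manifold of hypersurface type} of dimension $2n+1$ is a smooth real manifold $M$ of that dimension with a complex subbundle $T^{0,1}M\subset\mathbb C\otimes TM$ of rank $n$ whose smooth sections are closed under the Lie bracket and which meets its conjugate $T^{1,0}M$ only in $0$. The sections of $T^{0,1}M$ are the \emph{tangential Cauchy--Riemann vector fields}. A \emph{CR diffeomorphism} is a diffeomorphism whose differential maps $T^{0,1}$ onto $T^{0,1}$. The manifold $M$ is \emph{embedded} in $\mathbb C^m$ if it is a submanifold and $T^{0,1}M$ consists of the vectors $\sum c_j\,\partial/\partial\bar z_j$ that are tangent to $M$; it is \emph{embeddable} if it is CR diffeomorphic to an embedded one. Every real hypersurface of $\mathbb C^{N}$ is an embedded CR manifold. Finally, $M$ is \emph{pseudoconvex} if there is a nowhere vanishing real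 $1$-form $\theta$ that annihilates $T^{1,0}M\oplus T^{0,1}M$ and has $-i\,d\theta(L,\bar L)\ge0$ for all $L\in T^{1,0}M$, and \emph{strictly pseudoconvex} if the inequality is strict for $L\neq0$.

On the unit sphere $S=\mathbb S^{2n+1}\subset\mathbb C^N$ take
\begin{equation}\label{eq:thetaS}
\theta_S=\frac i2\sum_{j=1}^N(\zeta_j\,d\bar\zeta_j-\bar\zeta_j\,d\zeta_j),\qquad d\theta_S=i\sum_{j=1}^N d\zeta_j\wedge d\bar\zeta_j .
\end{equation}
This form annihilates $T^{1,0}S\oplus T^{0,1}S$, equals $1$ on the generator of the rotations $\zeta\mapsto e^{it}\zeta$, and has $-i\,d\theta_S(L,\bar L)=\sum_j|d\zeta_j(L)|^2$. So $S$ is strictly pseudoconvex.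

A \emph{background measure} on $M$ is a measure $\nu$ with a smooth positive density with respect to Lebesgue measure in local coordinates. The transpose $X^t$ of a smooth complex vector field $X$ is defined by $\int (X\psi)\varphi\,d\nu=\int\psi\,X^t\varphi\,d\nu$ for test functions $\psi,\varphi$; it has the form $X^t\varphi=-X\varphi-b\varphi$ with $b$ smooth. A function $u\in L^2_{\mathrm{loc}}$ is \emph{CR} if $\int u\,\bar L^t\varphi\,d\nu=0$ for every tangential Cauchy--Riemann vector field $\bar L$ and every test function $\varphi$. These conditions are continuous in $L^2$, so the square-integrable CR functions form a closed subspace $H^2(M,\nu)$ of $L^2(M,\nu)$. The \emph{Szeg\H{o} projection} $\mathcal S_{M,\nu}$ is the orthogonal projection onto it. For a bounded operator $T$ on $L^2(\nu)$ put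
\[
\|T\|_{p\to p}=\sup\Big\{\frac{\|Tf\|_p}{\|f\|_p}: f\in L^2(\nu)\cap L^p(\nu),\ f\ne0\Big\}\in[0,\infty].
\]
On a compact $M$ the constants are CR, so $\|\mathcal S_{M,\nu}\|_{p\to p}\ge1$, and the same supremum with exponent $2$ equals $1$ for every $M$ and $\nu$. For $p\neq2$ the norm measures how far a projection built from the geometry of $L^2$ is from a contraction of $L^p$. Both the CR structure and the measure enter its definition; multiplying $\nu$ by a constant changes nothing.

\subsection*{The question}
The model is the Heisenberg group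
\[
\mathbb H^n=\{w\in\mathbb C^{N}:\operatorname{Im}w_N=|\hat w|^2\},\qquad \hat w=(w_1,\dots,w_n),
\]
with the measure $\nu_H$ given by Lebesgue measure in the global coordinates $(\hat w,\operatorname{Re}w_N)$. Let $\mathcal S_n$ be its Szeg\H{o} projection, and let $\mathcal M_n$ be the class of pairs $(M,\nu)$ in which $M$ is a compact pseudoconvex embeddable CR manifold of hypersurface type of dimension $2n+1$ and $\nu$ is a background measure on $M$. The following lower bound is known, and we use it without proof.

\begin{theorem}\label{thm:lower}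
For every $(M,\nu)\in\mathcal M_n$ we have $\|\mathcal S_{M,\nu}\|_{p\to p}\ge\|\mathcal S_n\|_{p\to p}$.
\end{theorem}

The bound is the norm of a space outside the class, since $\mathbb H^n$ is not compact, so Theorem~\ref{thm:lower} does not tell whether the norm has a minimizer in $\mathcal M_n$. The question we answer comes from Dall'Ara and Lamel \cite{DL}: \emph{is the sphere with a rotation invariant measure a minimizer?} Such a measure is a constant multiple of surface measure $\sigma$; we write $\mathcal S=\mathcal S_{S,\sigma}$.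

The sphere is the natural candidate, because the Cayley transform is a CR diffeomorphism from $S\setminus\{e\}$ onto $\mathbb H^n$, where $e=(0,\dots,0,1)$. This does not settle the question, because the measures do not match: $\nu_H$ corresponds to a constant multiple of $|k|^{-2N}\sigma$, where $k(\zeta)=1-\zeta_N$. Multiplication by $k^{-N}$ repairs the mismatch in $L^2$, which determines the projections. In $L^p$, where the norm is measured, the right factor is $k^{-2N/p}$. The two exponents differ by
\begin{equation}\label{eq:gamma}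
\gamma=N-\frac{2N}{p}=N\Big(1-\frac2p\Big)\neq0 ,
\end{equation}
and $\mathcal S_n$ acting on $L^p(\nu_H)$ corresponds to $k^\gamma\mathcal S k^{-\gamma}$ acting on $L^p(\sigma)$, not to $\mathcal S$. One of the factors $k^{\pm\gamma}$ is unbounded at $e$, so the conjugation by itself gives no comparison of the two norms.

\begin{theorem}\label{thm:main}
For every $n\ge1$ and every $p\in(1,\infty)\setminus\{2\}$,
\[
\|\mathcal S\|_{p\to p}=\|\mathcal S_n\|_{p\to p}\le\|\mathcal S_{M,\nu}\|_{p\to p}\qquad\text{for all }(M,\nu)\in\mathcal M_n .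
\]
In particular a minimizer exists, and the sphere with a rotation invariant measure is one.
\end{theorem}

It is not the only one. Write $\zeta\cdot\bar a=\sum_j\zeta_j\bar a_j$ and let $B$ be the open unit ball of $\mathbb C^N$.

\begin{theorem}\label{thm:many}
Let $n\ge1$ and $p\in(1,\infty)\setminus\{2\}$.
\begin{itemize}
\item[(a)] Let $\mu$ be a positive Borel measure of total mass at most $1$ with compact support in $B$, and let
\[
d\nu_\mu(\zeta)=\exp\Big(-2N\int_B\log|1-\zeta\cdot\bar a|\,d\mu(a)\Big)\,d\sigma(\zeta).
\]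
Then $\|\mathcal S_{S,\nu_\mu}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}$.
\item[(b)] Let $\Gamma\subset U(N)$ be a finite group acting freely on $S$, let $\mu$ be as in {\rm(a)} and $\Gamma$-invariant, and let $M=S/\Gamma$ carry the measure $\nu_M$ induced by $\nu_\mu$. Then $(M,\nu_M)\in\mathcal M_n$ and $\|\mathcal S_{M,\nu_M}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}$.
\end{itemize}
\end{theorem}

In (a), $\mu=0$ gives $\sigma$, and $\mu=\sum_j\theta_j\delta_{a_j}$ with $\theta_j\ge0$, $\sum_j\theta_j\le1$ gives the density $\prod_j|1-\zeta\cdot\bar a_j|^{-2N\theta_j}$. In (b), the group generated by $e^{2\pi i/d}I$ with $d\ge2$ acts freely, and $\mu=0$ is invariant. The quotient is a lens space with fundamental group $\Gamma$, because $S$ is simply connected. Hence minimizers are not unique, even up to CR equivalence.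

In both theorems the lower bounds come from Theorem~\ref{thm:lower}; what has to be proved is an upper bound by
\[
C=\|\mathcal S_n\|_{p\to p}.
\]
Such a bound is trivial if $C=\infty$, so \emph{we assume $C<\infty$ whenever we prove an upper bound by $C$}. The device is to let the pole of $k^{\pm\gamma}$ move, replacing $1-\zeta_N$ by $1-\tau\zeta_N$. Section~\ref{sec:example} shows this on $\mathbb S^3$; Sections~\ref{sec:cayley} and \ref{sec:pole} prove Theorem~\ref{thm:main}; Sections~\ref{sec:weights} and \ref{sec:quotients} prove Theorem~\ref{thm:many}.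

\section{Tools}\label{sec:tools}

For $\operatorname{Re}z>0$ and real $s$ we use the principal power $z^s=\exp(s\operatorname{Log}z)$. It satisfies $z^sz^t=z^{s+t}$ and $|z^s|=|z|^s$, and it is the ordinary power when $s$ is an integer. We write $\langle f,g\rangle=\int f\bar g$, with respect to $\sigma$ unless another measure is indicated, and we denote a function and the operator of multiplication by it with the same letter.

\subsection*{Operations on CR functions}
The formula $X^t\varphi=-X\varphi-b\varphi$ gives, for smooth $\psi$,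
\begin{equation}\label{eq:leibniz}
X^t(\psi\varphi)=\psi\,X^t\varphi-\varphi\,X\psi .
\end{equation}
We use five facts.
\begin{itemize}
\item[(F1)] \emph{Being CR does not depend on $\nu$, and it is a local property.} The transpose with respect to $w\nu$ is $\varphi\mapsto w^{-1}X^t(w\varphi)$, so the integrals $\int u\,w^{-1}\bar L^t(w\varphi)\,w\,d\nu$ to be tested are the same. Locality follows by splitting $\varphi$ with a partition of unity.
\item[(F2)] \emph{If $u$ is CR and $\psi$ is a smooth CR function, then $\psi u$ is CR}, because \eqref{eq:leibniz} gives $\int\psi u\,\bar L^t\varphi\,d\nu=\int u\,\bar L^t(\psi\varphi)\,d\nu=0$. On an embedded manifold, restrictions of holomorphic functions are smooth CR functions.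
\item[(F3)] \emph{A CR diffeomorphism carries CR functions to CR functions.} It carries vector fields, test functions and $\nu$ to objects of the same kind, and by (F1) the measure on the target is irrelevant. A biholomorphism that maps one hypersurface of $\mathbb C^N$ onto another restricts to a CR diffeomorphism.
\item[(F4)] \emph{If $U\colon L^2(M,\nu)\to L^2(M',\nu')$ is unitary and maps $H^2(M,\nu)$ onto $H^2(M',\nu')$, then $U\mathcal S_{M,\nu}=\mathcal S_{M',\nu'}U$.} In particular $\mathcal S(h\circ V)=(\mathcal Sh)\circ V$ for $V\in U(N)$ and $h\in L^2(\sigma)$.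
\item[(F5)] \emph{If $\omega,\omega'$ are measurable with $|\omega|=|\omega'|=1$, then $\|\omega T\omega'\|_{p\to p}=\|T\|_{p\to p}$.}
\end{itemize}

\subsection*{Testing the norm on a small class of functions}
Our estimates come as bounds on pairings of functions that vanish near a singular set. The next lemma turns them into norm bounds.

\begin{lemma}\label{lem:dual}
Let $(X,\nu)$ be a measure space and $X_1\subset X_2\subset\cdots$ sets of finite measure whose union has null complement. Let $\mathcal D$ be the set of bounded measurable functions that vanish outside some $X_j$. If $T$ is bounded on $L^2(\nu)$ and $|\langle Tf,g\rangle|\le A\|f\|_p\|g\|_q$ for all $f,g\in\mathcal D$, then $\|T\|_{p\to p}\le A$.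
\end{lemma}

\begin{proof}
Let $f\in L^2\cap L^p$ and $f_j=f\,1_{X_j\cap\{|f|\le j\}}\in\mathcal D$. By dominated convergence $f_j\to f$ in $L^2$ and in $L^p$. For $g\in\mathcal D\subset L^2$ we have $\langle Tf_j,g\rangle\to\langle Tf,g\rangle$, so the hypothesis holds for this $f$ and all $g\in\mathcal D$. Let $E_j=X_j\cap\{0<|Tf|\le j\}$ and $g=|Tf|^{p-2}\,Tf\cdot1_{E_j}$. Then $|g|\le j^{p-1}$, so $g\in\mathcal D$, and since $(p-1)q=p$,
\[
\langle Tf,g\rangle=\|g\|_q^q=I_j,\qquad I_j=\int_{E_j}|Tf|^p\,d\nu<\infty .
\]
Thus $I_j\le A\|f\|_p\,I_j^{1/q}$, that is $I_j\le A^p\|f\|_p^p$. Monotone convergence gives $\|Tf\|_p\le A\|f\|_p$.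
\end{proof}

\section{The idea on $\mathbb S^3$ with $p=4$}\label{sec:example}

For $|\tau|<1$ let $k_\tau(\zeta)=1-\tau\zeta_N$ and
\begin{equation}\label{eq:Ttau}
T_\tau=k_\tau^{\gamma}\,\mathcal S\,k_\tau^{-\gamma}.
\end{equation}
Since $\operatorname{Re}k_\tau>0$ and $1-|\tau|\le|k_\tau|\le1+|\tau|$ on $S$, this is a bounded operator on $L^2(\sigma)$. We have $T_0=\mathcal S$, while $\tau=1$ would give the operator $k^\gamma\mathcal Sk^{-\gamma}$ that represents $\mathcal S_n$.

Take $n=1$ and $p=4$, so that $N=2$, $\gamma=1$, and no fractional powers appear. We compute $T_\tau f$ for $f=|\zeta_2|^2$. In the coordinates $\zeta=(\sqrt{1-s}\,e^{ia},\sqrt s\,e^{ib})$ one has $d\sigma=\frac12\,ds\,da\,db$ (put $s=\sin^2t$; the metric is $dt^2+\cos^2t\,da^2+\sin^2t\,db^2$). Hence $\|\zeta_2^m\|_2^2=2\pi^2/(m+1)$, and $\int_S\phi(\zeta_2)\,d\sigma$ is $2\pi$ times the integral of $\phi$ over the unit disc with respect to area.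

First we find $u=\mathcal S(\zeta_2^m|\zeta_2|^2)$ for $m\ge0$. By (F4), $u$ transforms under the rotations of $a$ and $b$ as $\zeta_2^m$ does, so $u=\zeta_2^m\psi(s)$. Where $\zeta_1\zeta_2\ne0$, the function $\psi(s)=\zeta_2^{-m}u$ is CR by (F2). The field $\bar L=\zeta_2\,\partial/\partial\bar\zeta_1-\zeta_1\,\partial/\partial\bar\zeta_2$ annihilates $|\zeta|^2$, so it is tangential, and $\bar Ls=-\zeta_1\zeta_2\neq0$. Therefore $\psi'=0$ in the sense of distributions on $(0,1)$, and $\psi$ is a constant. Pairing with the CR function $\zeta_2^m$ gives $\psi=\|\zeta_2^{m+1}\|_2^2/\|\zeta_2^m\|_2^2=\frac{m+1}{m+2}$. Expanding $1/(1-\tau\zeta_2)$ in a geometric series, we get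
\begin{equation}\label{eq:example}
T_\tau f=(1-\tau\zeta_2)\sum_{m\ge0}\frac{m+1}{m+2}\,(\tau\zeta_2)^m=\sum_{m\ge0}\frac{(\tau\zeta_2)^m}{(m+1)(m+2)},
\end{equation}
because $\frac{m+1}{m+2}-\frac{m}{m+1}=\frac1{(m+1)(m+2)}$. Four features of this computation make up the proof.

\emph{The sphere projection is an average.} The right side of \eqref{eq:example} is a power series in $\tau$ with constant term $\frac12=\mathcal Sf$. Its mean over a circle $|\tau|=r$ is $\mathcal Sf$, so $\|\mathcal Sf\|_4$ is at most the largest of the norms $\|T_\tau f\|_4$ on that circle.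

\emph{All operators on one circle are copies of each other.} The series depends only on $\tau\zeta_2$, so a rotation of $\tau$ is undone by a rotation of $\zeta_2$. On the circle $|\tau|=1$ we should therefore see copies of $k^\gamma\mathcal Sk^{-\gamma}$, each of norm at most $C$; the average of such copies has norm at most $C$ too.

\emph{The unit circle is not reached directly.} The series \eqref{eq:example} converges for $|\tau|=1$, but the formula $k\,\mathcal S(k^{-1}f)$ has no meaning for this $f$: the integral of $|z|^4|1-z|^{-2}$ over the disc diverges at $z=1$, so $k^{-1}f\notin L^2(\sigma)$. As $\tau$ runs over the unit circle, the zero of $k_\tau$ runs over the circle $\{|\zeta_N|=1\}\subset S$. We shall test only with functions that vanish near that whole circle.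

\emph{The holomorphic power matters.} By (F5), replacing $k_\tau^{\pm\gamma}$ by $|k_\tau|^{\pm\gamma}$ does not change the norm of $T_\tau$, but it destroys the average. Formally, conjugation multiplies the kernel of $\mathcal S$ at $(\zeta,\eta)$ by $k_\tau(\zeta)^\gamma k_\tau(\eta)^{-\gamma}$, which is holomorphic in $\tau$ and so has mean $1$ over $|\tau|=r$. With moduli, and with $\eta_N=0\neq\zeta_N$, the mean is that of $|(1-\tau\zeta_N)^{\gamma/2}|^2$, which by Parseval's identity is at least $1+\gamma^2r^2|\zeta_N|^2/4>1$.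

\section{The Heisenberg projection seen from the sphere}\label{sec:cayley}

We return to general $n$ and $p$ and make the correspondence between $\mathcal S_n$ and $k^\gamma\mathcal Sk^{-\gamma}$ precise. Write $\zeta=(\hat\zeta,\zeta_N)$. The Cayley transform
\[
\Psi(\zeta)=(\hat w,w_N)=\Big(\frac{\hat\zeta}{1-\zeta_N},\ i\,\frac{1+\zeta_N}{1-\zeta_N}\Big)
\]
satisfies $w_N+i=2i/(1-\zeta_N)$. It is therefore a biholomorphism of $\{\zeta_N\ne1\}$ onto $\{w_N\ne-i\}$, with inverse $\zeta_N=\frac{w_N-i}{w_N+i}$, $\hat\zeta=\frac{2i\hat w}{w_N+i}$. Let $\rho_S=|\zeta|^2-1$ and $\rho_H=|\hat w|^2-\operatorname{Im}w_N$. Since $\operatorname{Im}w_N=(1-|\zeta_N|^2)/|1-\zeta_N|^2$,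
\begin{equation}\label{eq:rho}
\rho_H\circ\Psi=\frac{|\hat\zeta|^2-(1-|\zeta_N|^2)}{|1-\zeta_N|^2}=|k|^{-2}\rho_S .
\end{equation}
The only point of $S$ with $\zeta_N=1$ is $e$, and $\operatorname{Im}w_N\ge0$ on $\mathbb H^n$ excludes $w_N=-i$. So $\Psi$ restricts to a CR diffeomorphism $S\setminus\{e\}\to\mathbb H^n$. Also $\operatorname{Re}k>0$ on $S\setminus\{e\}$.

\subsection*{Measures}
To compare $\sigma$ and $\nu_H$ without computing a Jacobian, we express both through a volume form that is built from the defining function and scales simply. For a real smooth function $\rho$ let $\theta_\rho$ be the restriction of $\frac i2(\bar\partial-\partial)\rho$ to the hypersurface $\{\rho=0\}$, and let $\Omega_\rho=\theta_\rho\wedge(d\theta_\rho)^n$.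

\begin{lemma}\label{lem:forms}
Let $\Theta$ be a holomorphic map between open subsets of $\mathbb C^N$, let $\rho,\rho'$ be defining functions of hypersurfaces, and suppose $\rho'\circ\Theta=\lambda\rho$ with $\lambda$ smooth and positive. Then $\Theta^*\Omega_{\rho'}=\lambda^N\Omega_\rho$ on $\{\rho=0\}$.
\end{lemma}

\begin{proof}
Pullback by a holomorphic map commutes with $\partial$ and $\bar\partial$, and $(\bar\partial-\partial)(\lambda\rho)=\lambda(\bar\partial-\partial)\rho+\rho(\bar\partial-\partial)\lambda$. On $\{\rho=0\}$ this gives $\Theta^*\theta_{\rho'}=\lambda\theta_\rho$. Now $d(\lambda\theta_\rho)=\lambda\,d\theta_\rho+d\lambda\wedge\theta_\rho$, and the second term is killed by the factor $\theta_\rho$ in front. So $\lambda\theta_\rho\wedge(d(\lambda\theta_\rho))^n=\lambda^{n+1}\Omega_\rho$.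
\end{proof}

\begin{lemma}\label{lem:measure}
The form $\Omega_{\rho_S}$ is a nonzero constant multiple of the volume form of $\sigma$, and there is $c>0$ such that for all measurable $F\ge0$ and all $F\in L^1(\nu_H)$,
\begin{equation}\label{eq:measure}
\int_{\mathbb H^n}F\,d\nu_H=c\int_S(F\circ\Psi)\,|k|^{-2N}\,d\sigma .
\end{equation}
\end{lemma}

\begin{proof}
From $\partial\rho_H=\sum_{j\le n}\bar w_j\,dw_j-\frac1{2i}dw_N$ and $\bar\partial\rho_H=\sum_{j\le n}w_j\,d\bar w_j+\frac1{2i}d\bar w_N$ we get
\[
\theta_{\rho_H}=\tfrac12\,d\operatorname{Re}w_N+\tfrac i2\sum_{j\le n}(w_j\,d\bar w_j-\bar w_j\,dw_j),\qquad d\theta_{\rho_H}=i\sum_{j\le n}dw_j\wedge d\bar w_j=2\sum_{j\le n}dx_j\wedge dy_j,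
\]
where $w_j=x_j+iy_j$. Hence $\Omega_{\rho_H}=2^{n-1}n!\;d\operatorname{Re}w_N\wedge dx_1\wedge dy_1\wedge\dots\wedge dx_n\wedge dy_n$, a nonzero multiple of the volume form of $\nu_H$. On the sphere, $\theta_{\rho_S}$ is the form \eqref{eq:thetaS}, which is $U(N)$-invariant. So $\Omega_{\rho_S}$ is the volume form of $\sigma$ times a $U(N)$-invariant function, and this function is constant because $U(N)$ is transitive on $S$. By \eqref{eq:rho} and Lemma~\ref{lem:forms}, $\Psi^*\Omega_{\rho_H}=|k|^{-2N}\Omega_{\rho_S}$. The left side is nonzero, so the constant is nonzero, and \eqref{eq:measure} is the change of variables formula.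
\end{proof}

\subsection*{Projections}
By \eqref{eq:measure}, $UF=c^{1/2}k^{-N}(F\circ\Psi)$ is unitary from $L^2(\nu_H)$ onto $L^2(\sigma)$. We use $k^{-N}$ and not $|k|^{-N}$ because it is holomorphic: by (F2) and (F3), $U$ maps $H^2(\mathbb H^n,\nu_H)$ onto the space of $u\in L^2(\sigma)$ that are CR on $S\setminus\{e\}$. This space contains $H^2(S,\sigma)$, and to apply (F4) we must know that it is not larger.

\begin{lemma}\label{lem:removable}
If $u\in L^2(\sigma)$ is CR on $S\setminus\{e\}$, then $u$ is CR on $S$.
\end{lemma}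

\begin{proof}
By (F1) it suffices to test with $\varphi$ supported in a chart $x\in\mathbb R^{2n+1}$ centered at $e$. Choose smooth $\chi_\varepsilon$ with values in $[0,1]$, equal to $0$ for $|x|<\varepsilon$ and to $1$ for $|x|>2\varepsilon$, with $|\nabla\chi_\varepsilon|\le A/\varepsilon$. Since $\chi_\varepsilon\varphi$ is a test function on $S\setminus\{e\}$, we have $\int u\,\bar L^t(\chi_\varepsilon\varphi)\,d\sigma=0$, and \eqref{eq:leibniz} gives
\[
\int u\,\chi_\varepsilon\,\bar L^t\varphi\,d\sigma=\int u\,\varphi\,\bar L\chi_\varepsilon\,d\sigma .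
\]
The left side tends to $\int u\,\bar L^t\varphi\,d\sigma$ by dominated convergence. On the right, $\varphi\bar L\chi_\varepsilon$ is $O(\varepsilon^{-1})$ and is supported in a set of measure $O(\varepsilon^{2n+1})$. By the Cauchy--Schwarz inequality the right side is $O(\|u\|_2\,\varepsilon^{-1}\varepsilon^{(2n+1)/2})=O(\varepsilon^{n-1/2})$, which tends to $0$ because $n\ge1$.
\end{proof}

By (F4), $U\mathcal S_n=\mathcal SU$, that is,
\begin{equation}\label{eq:conj}
(\mathcal S_nF)\circ\Psi=k^N\,\mathcal S\big(k^{-N}\,F\circ\Psi\big),\qquad F\in L^2(\nu_H).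
\end{equation}
To pass to $L^p$ we transplant functions with the factor that is isometric in $L^p$. If $f$ is bounded, measurable and vanishes near $e$, then $k^{-\gamma}f$, defined as $0$ where $f=0$, is bounded, so $T_1f=k^\gamma\mathcal S(k^{-\gamma}f)$ is defined almost everywhere on $S$.

\begin{proposition}\label{prop:T1}
Let $f$ be bounded, measurable and zero near $e$, and let $F=(k^{2N/p}f)\circ\Psi^{-1}$. Then $F\in L^2(\nu_H)\cap L^p(\nu_H)$, $\|F\|_p=c^{1/p}\|f\|_p$, and
\begin{equation}\label{eq:T1}
T_1f=k^{-2N/p}\,(\mathcal S_nF)\circ\Psi .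
\end{equation}
Consequently $\|T_1f\|_p\le C\|f\|_p$.
\end{proposition}

\begin{proof}
The function $f$ vanishes off a compact subset of $S\setminus\{e\}$, so $F$ is bounded with compact support. By \eqref{eq:measure}, $\|F\|_p^p=c\int|k|^{2N}|f|^p|k|^{-2N}d\sigma=c\|f\|_p^p$. By \eqref{eq:gamma}, $k^{-N}F\circ\Psi=k^{-\gamma}f$, so \eqref{eq:conj} reads $(\mathcal S_nF)\circ\Psi=k^N\mathcal S(k^{-\gamma}f)$; multiplying by $k^{\gamma-N}=k^{-2N/p}$ gives \eqref{eq:T1}. Finally, by \eqref{eq:T1} and \eqref{eq:measure},
\[
\|T_1f\|_p^p=\int_S|(\mathcal S_nF)\circ\Psi|^p|k|^{-2N}d\sigma=c^{-1}\|\mathcal S_nF\|_p^p\le c^{-1}C^p\|F\|_p^p=C^p\|f\|_p^p.\qedhere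
\]
\end{proof}

\section{Moving the pole}\label{sec:pole}

The operators $T_\tau$ are bounded on $L^2(\sigma)$ for $|\tau|<1$, but our information sits on $|\tau|=1$. We therefore work with scalar pairings, using test functions for which the pairing extends holomorphically across the unit circle. Let
\[
X_j=\Big\{\zeta\in S:|\zeta_N|\le\frac{j}{j+1}\Big\},\qquad j\ge1,
\]
and let $\mathcal D$ be the set of bounded measurable functions on $S$ that vanish outside some $X_j$. The complement of $\bigcup_jX_j$ is the circle $\{|\zeta_N|=1\}$, which is $\sigma$-null because $S$ has dimension $2n+1\ge3$. This is the second use of $n\ge1$: for $n=0$ the circle would be all of $S$, and $\mathcal D$ would be $\{0\}$. We cut off both functions in the pairing because the singular factor is $k_\tau^{-\gamma}$ for $p>2$ and $k_\tau^{\gamma}$ for $p<2$.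

\begin{proposition}\label{prop:tau}
For every $|\tau|<1$, $\|T_\tau\|_{p\to p}\le C$.
\end{proposition}

\begin{proof}
Let $f,g\in\mathcal D$ vanish outside $X_j$ and put $\kappa=j/(j+1)$. For $|\tau|<1/\kappa$ we have $|\tau\zeta_N|<1$ on $X_j$, so $k_\tau^{-\gamma}f$ and $k_\tau^\gamma\bar g$ are bounded functions (zero off $X_j$), and we may define
\[
\Phi(\tau)=\int_S\mathcal S(k_\tau^{-\gamma}f)\;k_\tau^{\gamma}\,\bar g\,d\sigma .
\]
For $|\tau|<1$ this is $\langle T_\tau f,g\rangle$.

\emph{$\Phi$ is holomorphic for $|\tau|<1/\kappa$.} Write $(1-z)^{-\gamma}=\sum\alpha_mz^m$ and $(1-z)^\gamma=\sum\beta_lz^l$; both series converge absolutely for $|z|<1$. Since $\|\zeta_N^mf\|_2\le\kappa^m\|f\|_2$, the series $\sum\alpha_m\tau^m\zeta_N^mf$ converges in $L^2$ to $k_\tau^{-\gamma}f$, and the same estimate for $\bar g$ shows that $\sum\beta_l\tau^l\zeta_N^l\bar g$ converges in $L^2$ to $k_\tau^\gamma\bar g$. As $\mathcal S$ is a contraction of $L^2$,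
\[
\Phi(\tau)=\sum_{l,m}\alpha_m\beta_l\,\tau^{l+m}\int_S\mathcal S(\zeta_N^mf)\,\zeta_N^l\,\bar g\,d\sigma ,
\]
and the terms are bounded by $|\alpha_m||\kappa\tau|^m\,|\beta_l||\kappa\tau|^l\,\|f\|_2\|g\|_2$. So $\Phi$ is a power series in $\tau$ that converges on $|\tau|<1/\kappa$, a neighborhood of the closed unit disc.

\emph{The bound on $|\tau|=1$.} Let $|\tau|=1$ and $R(\zeta)=(\hat\zeta,\bar\tau\zeta_N)$. Then $R\in U(N)$ and $k_\tau\circ R=1-\tau\bar\tau\zeta_N=k$. Changing variables by $R$ and using (F4),
\[
\Phi(\tau)=\int_Sk^\gamma\,\mathcal S\big(k^{-\gamma}\,f\circ R\big)\,\overline{g\circ R}\,d\sigma=\int_ST_1(f\circ R)\,\overline{g\circ R}\,d\sigma .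
\]
The function $f\circ R$ vanishes outside $R^{-1}(X_j)=X_j$, hence near $e$. Proposition~\ref{prop:T1} and H\"older's inequality give $|\Phi(\tau)|\le C\|f\circ R\|_p\|g\circ R\|_q=C\|f\|_p\|g\|_q$.

\emph{Conclusion.} By the maximum principle, $|\langle T_\tau f,g\rangle|\le C\|f\|_p\|g\|_q$ for all $|\tau|<1$ and $f,g\in\mathcal D$. Lemma~\ref{lem:dual} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:tau} with $\tau=0$ gives $\|\mathcal S\|_{p\to p}\le C$. Since $(S,\sigma)\in\mathcal M_n$, Theorem~\ref{thm:lower} gives the reverse inequality, and it gives $C\le\|\mathcal S_{M,\nu}\|_{p\to p}$ for all $(M,\nu)\in\mathcal M_n$.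
\end{proof}

\section{Weighted spheres}\label{sec:weights}

A weight of the form $|G|^2$ with $G$ holomorphic and nonvanishing can be moved from the measure to the operator, as in Section~\ref{sec:cayley}. For $a\in B$ write $k_a(\zeta)=1-\zeta\cdot\bar a$, so that $k_{re}=k_r$ for $0\le r<1$. For $\mu$ as in Theorem~\ref{thm:many}(a) put
\[
u_\mu=\gamma\int_B\log|k_a|\,d\mu(a),
\]
a continuous real function on $S$.

\begin{lemma}\label{lem:weight}
The measure $\nu_\mu$ is a background measure on $S$, and $\|\mathcal S_{S,\nu_\mu}\|_{p\to p}$ equals the norm $\|e^{u_\mu}\mathcal Se^{-u_\mu}\|_{p\to p}$ taken with respect to $\sigma$.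
\end{lemma}

\begin{proof}
The support of $\mu$ lies in $\{|a|\le r\}$ for some $r\in(0,1)$, so $G=\exp\big(-N\int\operatorname{Log}k_a\,d\mu(a)\big)$ is holomorphic and nonvanishing for $|\zeta|<1/r$. Moreover $\nu_\mu=|G|^2\sigma$, which has a smooth positive density. Multiplication by $G$ is unitary from $L^2(\nu_\mu)$ onto $L^2(\sigma)$, and $G^{\pm1}$ preserve CR functions by (F2). So $\mathcal S_{S,\nu_\mu}=G^{-1}\mathcal SG$ by (F4). Multiplication by $|G|^{2/p}$ is an isometry of $L^p(\nu_\mu)$ onto $L^p(\sigma)$, and it maps $L^2\cap L^p$ onto $L^2\cap L^p$ because $|G|^{\pm1}$ are bounded on $S$. Hence $\|\mathcal S_{S,\nu_\mu}\|_{p\to p}$ is the norm, with respect to $\sigma$, of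
\[
|G|^{2/p}G^{-1}\,\mathcal S\,G|G|^{-2/p}=\bar\omega\,|G|^{2/p-1}\,\mathcal S\,|G|^{1-2/p}\,\omega,\qquad\omega=G/|G| .
\]
Now $|G|^{2/p-1}=\exp\big(N(1-2/p)\int\log|k_a|\,d\mu(a)\big)=e^{u_\mu}$, and (F5) removes $\omega$ and $\bar\omega$.
\end{proof}

Let $\mathcal K$ be the set of continuous real functions $u$ on $S$ with $\|e^u\mathcal Se^{-u}\|_{p\to p}\le C$. We must show $u_\mu\in\mathcal K$. For a point mass this is Proposition~\ref{prop:tau}. A general $u_\mu$ is an average of the functions $u_{\delta_a}$, so we need $\mathcal K$ to be stable under averages. Since $u\mapsto e^u\mathcal Se^{-u}$ is not linear, the triangle inequality does not give this; complex analysis does, through the three lines theorem in the following form: if $\phi$ is entire, bounded on the strip $0\le\operatorname{Re}s\le1$, and $|\phi|\le A$ on both boundary lines, then $|\phi|\le A$ on the strip.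

\begin{lemma}\label{lem:K}
The set $\mathcal K$ contains $\gamma\log|k_a|$ for every $a\in B$, is convex, and is closed under uniform convergence.
\end{lemma}

\begin{proof}
\emph{Point masses.} Let $r=|a|$ and choose $V\in U(N)$ with $V(re)=a$. Then $k_a\circ V=k_r$, so by (F4) composition with $V$ conjugates $|k_a|^\gamma\mathcal S|k_a|^{-\gamma}$ to $|k_r|^\gamma\mathcal S|k_r|^{-\gamma}$, and it preserves all norms. By (F5) the latter operator has the norm of $T_r$, which is at most $C$ by Proposition~\ref{prop:tau}.

For the other two claims we use Lemma~\ref{lem:dual} with all $X_j$ equal to $S$, together with H\"older's inequality: $u\in\mathcal K$ if and only if $|\langle e^u\mathcal Se^{-u}f,g\rangle|\le C\|f\|_p\|g\|_q$ for all bounded $f,g$.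

\emph{Convexity.} Let $u_0,u_1\in\mathcal K$, $v=u_1-u_0$, and for bounded $f,g$ let
\[
\phi(s)=\int_Se^{u_0+sv}\,\mathcal S\big(e^{-u_0-sv}f\big)\,\bar g\,d\sigma,\qquad s\in\mathbb C .
\]
Since $v$ is bounded, expanding $e^{\pm sv}$ in powers of $s$ gives a double series with terms bounded by a constant times $(|s|\sup|v|)^{l+m}/(l!\,m!)$, so $\phi$ is entire. For $0\le\operatorname{Re}s\le1$ we have $|e^{\pm(u_0+sv)}|\le\exp(\sup|u_0|+\sup|v|)$, so $\phi$ is bounded on the strip. For $s=j+it$ with $j\in\{0,1\}$ and $t$ real, $\phi(s)=\langle e^{u_j}\mathcal Se^{-u_j}(e^{-itv}f),e^{-itv}g\rangle$, so $|\phi(s)|\le C\|f\|_p\|g\|_q$. The three lines theorem gives the same bound at $s=\theta\in[0,1]$, that is, $(1-\theta)u_0+\theta u_1\in\mathcal K$.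

\emph{Closedness.} If $u_j\in\mathcal K$ and $u_j\to u$ uniformly, then $e^{\pm u_j}\to e^{\pm u}$ uniformly. Hence $e^{-u_j}f\to e^{-u}f$ and $e^{u_j}g\to e^ug$ in $L^2$, the pairings $\langle\mathcal S(e^{-u_j}f),e^{u_j}g\rangle$ converge to $\langle\mathcal S(e^{-u}f),e^ug\rangle$, and the bound passes to the limit.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}(a)]
By Lemma~\ref{lem:weight}, $(S,\nu_\mu)\in\mathcal M_n$, so the lower bound is Theorem~\ref{thm:lower}, and the upper bound amounts to $u_\mu\in\mathcal K$. Since $k_0\equiv1$, adding a point mass at $a=0$ does not change $u_\mu$. As the mass of $\mu$ is at most $1$, we may thus assume that it is exactly $1$; this is what makes $u_\mu$ an average. Let $K\subset B$ be the compact support of $\mu$ and let $\varepsilon>0$. The function $(\zeta,a)\mapsto\gamma\log|k_a(\zeta)|$ is uniformly continuous on $S\times K$, so $K$ can be partitioned into finitely many nonempty Borel sets $K_i$, with points $a_i\in K_i$, such that $\big|\gamma\log|k_a|-\gamma\log|k_{a_i}|\big|\le\varepsilon$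 on $S$ for all $a\in K_i$. Then $\sum_i\mu(K_i)\,\gamma\log|k_{a_i}|$ is a convex combination of elements of $\mathcal K$ within $\varepsilon$ of $u_\mu$ uniformly. By Lemma~\ref{lem:K}, $u_\mu\in\mathcal K$.
\end{proof}

\begin{remark}[Why the pole must reach the boundary]\label{rem:inner}
For $0\le r<1$ the operator $T_r$ is a copy of $\mathcal S$ itself. Let
\[
\varphi_r(\zeta)=\Big(\frac{\sqrt{1-r^2}\,\hat\zeta}{1-r\zeta_N},\ \frac{\zeta_N-r}{1-r\zeta_N}\Big).
\]
From $|\zeta_N-r|^2-|1-r\zeta_N|^2=(1-r^2)(|\zeta_N|^2-1)$ we get $\rho_S\circ\varphi_r=(1-r^2)|k_r|^{-2}\rho_S$. If $w=\varphi_r(\zeta)$, then $1+rw_N=(1-r^2)/(1-r\zeta_N)$, which gives $\varphi_{-r}(w)=\zeta$; the same holds with $r$ and $-r$ exchanged. So $\varphi_r$ is a CR diffeomorphism of $S$, and by Lemmas~\ref{lem:forms} and \ref{lem:measure} it carries $(1-r^2)^N\nu_{\delta_{re}}$ to $\sigma$. Hence $\|\mathcal S\|_{p\to p}=\|\mathcal S_{S,\nu_{\delta_{re}}}\|_{p\to p}=\|T_r\|_{p\to p}$, the last equality by Lemma~\ref{lem:weight} and (F5). The maximum principle on a circle $|\tau|=r<1$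 therefore bounds $\|\mathcal S\|_{p\to p}$ only by itself.

Letting $r\to1$ along the radius gives the opposite inequality. With $f,g\in\mathcal D$ and $\Phi$ as in the proof of Proposition~\ref{prop:tau}, continuity of $\Phi$ gives $|\Phi(1)|\le\|\mathcal S\|_{p\to p}\|f\|_p\|g\|_q$. Put $F=(k^{2N/p}f)\circ\Psi^{-1}$ and $H=(\bar k^{-2N/p}|k|^{2N}g)\circ\Psi^{-1}$. By \eqref{eq:T1} and \eqref{eq:measure}, $\langle\mathcal S_nF,H\rangle_{\nu_H}=c\,\Phi(1)$, $\|F\|_p=c^{1/p}\|f\|_p$ and $\|H\|_q=c^{1/q}\|g\|_q$, the last because $|H\circ\Psi|=|k|^{2N/q}|g|$. As $f,g$ range over $\mathcal D$, the functions $F,H$ range over all bounded functions vanishing outside some compact set $\Psi(X_j)$. Lemma~\ref{lem:dual} gives $\|\mathcal S_n\|_{p\to p}\le\|\mathcal S\|_{p\to p}$, which is Theorem~\ref{thm:lower} for $(S,\sigma)$. A limit bounds the boundary operator by the inner ones; to bound the center by the boundary one needs the full circle and holomorphy in $\tau$.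
\end{remark}

\section{Quotients by finite unitary groups}\label{sec:quotients}

Let $\Gamma$, $\mu$ and $M=S/\Gamma$ be as in Theorem~\ref{thm:many}(b), and let $\pi\colon S\to M$ be the quotient map. Because the finite group $\Gamma$ acts freely, $M$ is a compact manifold and $\pi$ is a covering map and a local diffeomorphism. The elements of $\Gamma$ preserve $T^{0,1}S$ and the form \eqref{eq:thetaS}, so both descend, and $M$ is a strictly pseudoconvex CR manifold of hypersurface type for which $\pi$ is locally a CR diffeomorphism. The measure $\nu_\mu$ is $\Gamma$-invariant, since $k_a(A\zeta)=k_{A^{-1}a}(\zeta)$ for $A\in\Gamma$ and $\mu$ is invariant. We normalize $\nu_M$ as the pushforward of $\nu_\mu$ under $\pi$; over an evenly covered open set it is $|\Gamma|$ times the image of $\nu_\mu$ from one sheet, so it is a background measure. The upper bound will be a restriction to invariant functions. The lower bound needs $(M,\nu_M)\in\mathcal M_n$, and the remaining point is embeddability.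

\begin{lemma}\label{lem:embed}
$M$ is embeddable.
\end{lemma}

\begin{proof}
Let $P_1,\dots,P_m$ be a basis of the space $W$ of $\Gamma$-invariant holomorphic polynomials on $\mathbb C^N$ of degree at most $2|\Gamma|-1$, and let $P=(P_1,\dots,P_m)$. It induces a smooth map $M\to\mathbb C^m$. Since $\Gamma$ acts linearly, $Q^\Gamma=|\Gamma|^{-1}\sum_{A\in\Gamma}Q\circ A$ lies in $W$ whenever $\deg Q\le2|\Gamma|-1$. For $x\ne y$ let $\ell_{x,y}(\zeta)=(\zeta-y)\cdot\overline{(x-y)}\,/\,|x-y|^2$, an affine holomorphic function with $\ell_{x,y}(x)=1$ and $\ell_{x,y}(y)=0$.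

\emph{$P$ separates orbits.} Let $z,z'\in S$ lie in different orbits, and let $Q$ be the product of the $\ell_{z,y}$ over $y\in(\Gamma z\cup\Gamma z')\setminus\{z\}$; there are $2|\Gamma|-1$ factors. Then $Q^\Gamma(z)=|\Gamma|^{-1}$ and $Q^\Gamma(z')=0$. Since $Q^\Gamma$ is a linear combination of the $P_j$, we have $P(z)\neq P(z')$.

\emph{$dP_z$ is injective on $\mathbb C^N$ for each $z\in S$.} Let $\lambda$ be a complex linear form on $\mathbb C^N$ and $Q(\zeta)=\lambda(\zeta-z)\prod_{A\ne I}\ell_{z,Az}(\zeta)^2$, which makes sense because $Az\ne z$ for $A\neq I$, and has degree at most $2|\Gamma|-1$. Then $dQ_z=\lambda$, and $dQ_{Az}=0$ for $A\ne I$ because of the squares. Hence $d(Q^\Gamma)_z=|\Gamma|^{-1}\sum_AdQ_{Az}\circ A=|\Gamma|^{-1}\lambda$. So the forms $d(P_j)_z$ span the dual of $\mathbb C^N$.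

The induced map $M\to\mathbb C^m$ is thus an injective immersion of a compact manifold, hence a smooth embedding. For a real subspace $E$ of $\mathbb C^N$, the space of $(0,1)$ vectors tangent to $E$ is $\{v+iJv:v\in E\cap JE\}$, where $J$ is the complex structure. An injective complex linear map $\Lambda$ satisfies $\Lambda(E\cap JE)=\Lambda E\cap J\Lambda E$. Applying this to $\Lambda=dP_z$ and $E=T_zS$ shows that the CR structure of $M$ corresponds to the one induced from $\mathbb C^m$.
\end{proof}

Freeness cannot be dropped from the second step: if $A\ne I$ fixes $z$, every invariant polynomial satisfies $dQ_z\circ A=dQ_z$, and such forms vanish on the range of $A-I$.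

\begin{proof}[Proof of Theorem~\ref{thm:many}(b)]
By Lemma~\ref{lem:embed}, $(M,\nu_M)\in\mathcal M_n$, and Theorem~\ref{thm:lower} gives the lower bound. The map $f\mapsto f\circ\pi$ is an isometry of $L^2(\nu_M)$ and of $L^p(\nu_M)$ onto the $\Gamma$-invariant functions in $L^2(\nu_\mu)$ and $L^p(\nu_\mu)$. By (F1) and (F3), $f$ is CR if and only if $f\circ\pi$ is CR. Let $f\in L^2(\nu_M)$ and $h=\mathcal S_{S,\nu_\mu}(f\circ\pi)$. Each $A\in\Gamma$ preserves $\nu_\mu$ and the CR structure, so $h\circ A=\mathcal S_{S,\nu_\mu}(f\circ\pi\circ A)=h$ by (F4). Thus $h=h'\circ\pi$ with $h'\in H^2(M,\nu_M)$. Moreover $(f-h')\circ\pi$ is orthogonal to $H^2(S,\nu_\mu)$, in particular to its invariant elements, so $f-h'\perp H^2(M,\nu_M)$ and $h'=\mathcal S_{M,\nu_M}f$. Hence $\mathcal S_{M,\nu_M}$ is the restriction of $\mathcal S_{S,\nu_\mu}$ to invariant functions, and part (a) gives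
\[
\|\mathcal S_{M,\nu_M}\|_{p\to p}\le\|\mathcal S_{S,\nu_\mu}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}.\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{DL} Gian Maria Dall'Ara and Bernhard Lamel, \emph{An extremality property of Szeg\H{o} projections on Heisenberg groups}, arXiv:2209.04209 (2022).
\end{thebibliography}
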